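# The range of the balanced excited random walk in two dimensions

## 1. The range theorem and what it says

Throughout, $\log$ is the natural logarithm, $e_1=(1,0)$, $e_2=(0,1)$, and $\#$ denotes cardinality.

The *balanced excited random walk in $2=1+1$ dimensions* is the process $(Z_n)_{n\ge0}$ on $\mathbb Z^2$ with $Z_0=0$ that moves as follows. On the first departure from a site $x$ it steps to $x+e_2$ or $x-e_2$. On every later departure from $x$ it steps to $x+e_1$ or $x-e_1$. The two neighbours always have probability $\frac12$ each, independently of the past. Its range is $\mathcal R_n=\{Z_0,\dots,Z_n\}$, and $R_n=\#\mathcal R_n$.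

**Theorem 1.** For the balanced excited random walk in $2=1+1$ dimensions there is an absolute constant $c>0$ such that for all $n\ge2$ and $K\ge1$,
$$\mathbb P\Big(R_n\le \frac{c\,n}{K^4(\log n)^8}\Big)\le 4e^{-K^2/2}+3n^{-3}.$$
Consequently:

- (a) $\log R_n/\log n\to1$ in probability, and also almost surely.
- (b) For some $c'>0$, almost surely $c'n/(\log n)^{10}\le R_n\le n+1$ for all large $n$. Also $\mathbb E R_n\ge c'n/(\log n)^8$ for all $n\ge2$.

The question behind this is posed in Omer Angel, Mark Holmes and Alejandro Ramírez, "Balanced Excited Random Walk in Two Dimensions", arXiv:2110.15889 (2021): is there an $\alpha\in[1/2,1]$ such that $\log R_n/\log n\to\alpha$ in probability? Part (a) says yes, with $\alpha=1$. So the walk almost always sees new sites, up to a power of a logarithm.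

The endpoints $\frac12$ and $1$ are both easy. The walk visits at most $n+1$ points, so $R_n\le n+1$. For the lower one, put $U_n=X_n+Y_n$ where $Z_n=(X_n,Y_n)$. Each step, vertical or horizontal, changes $U$ by $+1$ or $-1$ with probability $\frac12$ each, independently of the past. So $U$ is a one-dimensional simple random walk, and $R_n\ge\max_{m\le n}|U_m|$, which is of order $\sqrt n$. This argument ignores the rule altogether, and no rule-free argument can do better: the walk that always steps vertically has a range of order $\sqrt n$.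

So the rule must be used, and the obvious feature of it is this: *a new site forces a vertical step and an old site forces a horizontal one*. If the walk sees few new sites, then it makes few vertical steps and very many horizontal ones, and every horizontal step starts from a site where a vertical step was also made. We shall show that this is improbable.

## 2. The first steps by hand

The first step goes to $\pm e_2$; by symmetry say $Z_1=e_2$, so $R_1=2$. The site $e_2$ is new, so the second step is vertical, to $0$ or to $2e_2$, and $R_2$ is $2$ or $3$ with probability $\frac12$ each.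

- If $Z_2=0$, the walk leaves $0$ for the second time, so it moves to $\pm e_1$, which is new. Then $R_3=3$.
- If $Z_2=2e_2$, the next step is vertical, to $e_2$ (then $R_3=3$) or to $3e_2$ (then $R_3=4$).

Hence $\mathbb ER_3=\frac12\cdot3+\frac12\cdot\frac72=\frac{13}4$. In general the number of vertical steps among the first $n$ steps is the number of times $s<n$ at which $Z_s$ is new, and that is exactly $R_{n-1}$. On the path $0,e_2,0,e_1$ there are two vertical steps and one horizontal step, and $R_2=2$.

## 3. Controlled walks and the mixed sum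

We keep only this structure: at each time somebody who sees the past decides "horizontal" or "vertical", and then a fair coin gives the sign.

**Definition (controlled walk).** Let $(\mathcal F_t)_{t\ge0}$ be a filtration and $Z_0=0$. For each $t\ge0$ let $d_t\in\{e_1,e_2\}$ be $\mathcal F_t$-measurable (the control), and let $Z_{t+1}=Z_t+\zeta_td_t$, where $\zeta_t$ is $\mathcal F_{t+1}$-measurable and $\mathbb P(\zeta_t=\pm1\mid\mathcal F_t)=\frac12$. Write $Z_t=(X_t,Y_t)$ and
$$\xi_t(z)=\#\{s<t:Z_s=z,\ d_s=e_1\},\qquad \eta_t(z)=\#\{s<t:Z_s=z,\ d_s=e_2\},$$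
$$H_t=\sum_z\xi_t(z),\qquad V_t=\sum_z\eta_t(z),\qquad H_t+V_t=t.$$

So $\xi_t(z)$ and $\eta_t(z)$ count horizontal and vertical departures from $z$ before time $t$. The *mixed sum* is $\sum_z\xi_t(z)\eta_t(z)$. It counts pairs $(s,r)$ of times before $t$ with $Z_s=Z_r$, $d_s=e_1$, $d_r=e_2$.

*Example.* On the path $0,e_2,0,e_1$ at $t=3$: $\eta_3(0)=1$, $\eta_3(e_2)=1$, $\xi_3(0)=1$, all other counts are $0$, and the mixed sum is $1$.

**Theorem 2.** There is an absolute constant $C$ such that for every controlled walk, all integers $h,k\ge1$ and all $K\ge1$, with $n:=h+k$,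
$$\mathbb P\Big(\exists t:\ H_t\le h,\ V_t\le k,\ \sum_z\xi_t(z)\eta_t(z)>CK^2\sqrt{hk}\,(\log n)^4\Big)\le 4e^{-K^2/2}+3n^{-3}.$$

Three checks show what the bound means.

*No randomness, no theorem.* Trivially $\sum_z\xi_t\eta_t\le H_tV_t\le hk$. For $h,k$ even, a path that shuttles $0,e_1,0,e_1,\dots$ for $h$ steps and then $0,e_2,0,e_2,\dots$ for $k$ steps has $\xi(0)=h/2$ and $\eta(0)=k/2$, so the mixed sum reaches $hk/4$. The theorem says that fair coins bring $hk$ down to about $\sqrt{hk}$, whatever the control does.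

*One direction only.* If $d_t=e_2$ always, the mixed sum is $0$.

*One vertical step.* Make $h\ge2$ horizontal steps, then one vertical step from wherever the walk is. At time $h+1$ the mixed sum is $\#\{s<h:X_s=X_h\}$, whose mean is $\sum_{j=1}^h\mathbb P(X_j=0)$, with $X$ a simple random walk. We use
$$\binom{2i}{i}4^{-i}\ge\frac1{2\sqrt i}\qquad(i\ge1).\tag{1}$$
There is equality at $i=1$, and passing from $i$ to $i+1$ multiplies $4i\big(\binom{2i}i4^{-i}\big)^2$ by $\frac{(2i+1)^2}{4i(i+1)}>1$. So the mean is at least $\sum_{i\le h/2}\frac1{2\sqrt i}\ge\frac12\sqrt{\lfloor h/2\rfloor}$. Here $k=1$, so the scale $\sqrt{hk}$ is attained.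

### Theorem 2 implies Theorem 1

**Step 1: place the excited walk in the setting.** Let $\mathcal F_t$ be generated by $Z_0,\dots,Z_t$, and let $d_t=e_2$ if $Z_t\notin\{Z_0,\dots,Z_{t-1}\}$, $d_t=e_1$ otherwise. Every site departed from before time $n$ has exactly one vertical departure, namely its first. So $\eta_n(z)=1$ whenever $\xi_n(z)>0$, and
$$\sum_z\xi_n(z)\eta_n(z)=\sum_z\xi_n(z)=H_n=n-V_n .\tag{2}$$
Moreover $V_n=R_{n-1}\le R_n$, as counted in Section 2. Roughly, $V_n=k\le n/2$ in Theorem 2 now reads $n/2\lesssim\sqrt{nk}$, which forces $k$ to be of order $n$ up to logarithms. The rest makes this precise.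

**Step 2: the tail bound.** Let $n\ge2$, $K\ge1$ and $k=\lfloor cn/(K^4(\log n)^8)\rfloor$, where $c>0$ is so small that $c\le\frac12(\log2)^8$ and $c<1/(1024\,C^2)$. The first condition gives $k\le n/2$.

If $k=0$, then $\{V_n\le k\}=\emptyset$, since the first step is vertical. If $k\ge1$, apply Theorem 2 with $h=n$ and this $k$. On $\{V_n\le k\}$ the time $t=n$ satisfies $H_n\le h$ and $V_n\le k$. So by (2), outside an event of probability at most $4e^{-K^2/2}+3(n+k)^{-3}$, we have on $\{V_n\le k\}$
$$\frac n2\le n-V_n\le CK^2\sqrt{nk}\,(\log(n+k))^4\le CK^2\sqrt{nk}\,(\log 2n)^4\le16\,CK^2\sqrt{nk}\,(\log n)^4 ,$$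
where $\log2n\le2\log n$ because $n\ge2$. Squaring gives $k\ge n/(1024\,C^2K^4(\log n)^8)$, which contradicts $k\le cn/(K^4(\log n)^8)$. Hence in all cases
$$\mathbb P(V_n\le k)\le4e^{-K^2/2}+3n^{-3}.$$
If $R_n\le cn/(K^4(\log n)^8)$, then $V_n\le R_n$ obeys the same bound, and being an integer $V_n\le k$. This is the displayed inequality of Theorem 1.

**Step 3: parts (b) and (a).** Take $K=2\sqrt{\log n}$, which is at least $1$ for $n\ge2$. Then $e^{-K^2/2}=n^{-2}$ and $K^4=16(\log n)^2$, so the event $R_n\le\frac c{16}n/(\log n)^{10}$ has probability at most $4n^{-2}+3n^{-3}$. This is summable, so by Borel–Cantelli $R_n\ge c'n/(\log n)^{10}$ for all large $n$, almost surely, with any $c'\le c/16$.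

For the mean, fix $K$ with $4e^{-K^2/2}\le\frac14$. For $n\ge3$ also $3n^{-3}\le\frac14$, so $R_n>cn/(K^4(\log n)^8)$ has probability at least $\frac12$, and $\mathbb ER_n\ge\frac c{2K^4}n/(\log n)^8$. The case $n=2$ is covered by shrinking $c'$, since $R_n\ge1$. This proves (b). Taking logarithms in (b) gives $\log R_n/\log n\to1$ almost surely, hence in probability, which is (a). $\square$

The remaining task is Theorem 2. From here on, a controlled walk and $h,k\ge1$, $K\ge1$, $n=h+k\ge2$ are fixed; $C,C_0,C_1,\dots$ are absolute constants, and $C$ may change from line to line.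

## 4. Stopping and rescaling

**Step 1: stop when the budget is used up.** Let $\tau_0=\min\{t:H_{t+1}>h\text{ or }V_{t+1}>k\}$. The decision $d_t$ is known at time $t$, so $H_{t+1}$ and $V_{t+1}$ are $\mathcal F_t$-measurable and $\tau_0$ is a stopping time. By monotonicity it is the last $t$ with $H_t\le h$ and $V_t\le k$. Since $H_{n+1}+V_{n+1}=n+1>h+k$, we have $\tau_0\le n$. Since $H_1,V_1\le1$, we have $\tau_0\ge1$.

**Step 2: stop when the walk leaves its natural box.** Let
$$\rho=\min\{t:|X_t|>K\sqrt h\text{ or }|Y_t|>K\sqrt k\},\qquad\tau=\tau_0\wedge\rho,\qquad 1\le\tau\le n .$$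

*Claim:*
$$\mathbb P(\rho\le\tau_0)\le4e^{-K^2/2}.\tag{3}$$

We use $\cosh\theta\le e^{\theta^2/2}$ (compare power series: $(2i)!\ge2^ii!$). Given $\mathcal F_t$, the factor $e^{\theta(X_{t+1}-X_t)}$ has mean $\cosh\theta$ if $d_t=e_1$ and is $1$ if $d_t=e_2$, while $H_{t+1}-H_t$ is $1$ or $0$ accordingly. So $e^{\theta X_t-\theta^2H_t/2}$ is a nonnegative supermartingale that starts at $1$. By optional stopping at the bounded time $\tau$, its mean at $\tau$ is at most $1$. If $\rho\le\tau_0$ and $X_\rho>K\sqrt h$, then $\tau=\rho$ and $H_\rho\le h$, so with $\theta=K/\sqrt h$ its value at $\tau$ is at least $e^{K^2-K^2/2}=e^{K^2/2}$. By Markov's inequality this has probability at most $e^{-K^2/2}$. The cases $-X$ and $\pm Y$ (with $V$, $k$ for $H$, $h$) are the same. $\square$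

**Step 3: rescale to the unit disc.** Put
$$a=4K\sqrt h,\quad b=4K\sqrt k,\quad p(x,y)=(x/a,\,y/b),\quad B_r=\{p\in\mathbb R^2:|p|<r\},\quad G=\overline{B_{3/4}} .$$
For $t<\tau$ we have $p(Z_t)\in[-\frac14,\frac14]^2$. One lattice step from there changes one coordinate, and since $\frac{K\sqrt h+1}{4K\sqrt h}\le\frac12$ (and similarly for $k$), each of $p(Z_t\pm e_1)$, $p(Z_t\pm e_2)$ has norm at most $\sqrt{\frac14+\frac1{16}}=\frac{\sqrt5}4<\frac34$. So $G$ contains every site visited before $\tau$ and all its neighbours; since $\tau\ge1$, it contains $p(Z_\tau)$ too. For $f:G\to\mathbb R$ write $f(z)$ for $f(p(z))$, and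
$$\Delta_if(z)=f(z+e_i)+f(z-e_i)-2f(z),\qquad i=1,2 .$$

## 5. Convex test functions, and how far cones go

For bounded $f:G\to\mathbb R$ and $t<\tau$ let
$$b_t(f)=\tfrac12\big(f(Z_t+d_t)+f(Z_t-d_t)\big)-f(Z_t),\qquad D_t(f)=\tfrac12\big(f(Z_t+d_t)-f(Z_t-d_t)\big).$$
For deterministic $f$ both are known at time $t$, and $f(Z_{t+1})-f(Z_t)=b_t(f)+\zeta_tD_t(f)$. Put
$$Q(f)=\sum_{t<\tau}b_t(f),\qquad M(f)=\sum_{t<\tau}\zeta_tD_t(f),\qquad B(f)=\sum_{t<\tau}|b_t(f)| .$$
Summing the increments,
$$f(Z_\tau)-f(0)=Q(f)+M(f),\tag{4}$$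
and $Q,M$ are linear in $f$. Since $b_t(f)=\frac12\Delta_if(Z_t)$ when $d_t=e_i$, grouping the times by site gives
$$Q(f)=\tfrac12\sum_z\big[\xi_\tau(z)\Delta_1f(z)+\eta_\tau(z)\Delta_2f(z)\big].\tag{5}$$

**Definition.** $\mathcal F^{\rm cvx}$ is the set of restrictions to $G$ of convex functions $B_1\to[-1,0]$.

For $f\in\mathcal F^{\rm cvx}$ all $b_t(f)$ are $\ge0$, so $B(f)=Q(f)$. Such $f$ is $4$-Lipschitz on $G$: given $p\ne q$ in $G$, let $u=(q-p)/|q-p|$ and $r<\frac14$. Then $q+ru\in B_1$, and by convexity $\frac{f(q)-f(p)}{|q-p|}\le\frac{f(q+ru)-f(q)}r\le\frac1r$. Let $r\to\frac14$.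

Equation (5) is our microscope: an upper bound on $Q(f)$ is a weighted bound on departures, with weights chosen through the convex function $f$. For one fixed $f\in\mathcal F^{\rm cvx}$ we have $\mathbb EM(f)=0$, so (4) gives $\mathbb EQ(f)\le1$.

**The first attempt: one cone per site.** To see one site $z$ with $p(z)\in[-\frac14,\frac14]^2$, take $f_z(p)=\frac12|p-p(z)|-1$. It is convex, and its values on $B_1$ lie in $[-1,0]$, because $|p-p(z)|\le1+\frac{\sqrt2}4<2$. At its apex $\Delta_1f_z(z)=1/a$ and $\Delta_2f_z(z)=1/b$, so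
$$\tfrac12\Big(\frac{\xi_\tau(z)}a+\frac{\eta_\tau(z)}b\Big)\le Q(f_z),\qquad\text{in particular}\qquad\mathbb E\,\xi_\tau(z)\le2a=8K\sqrt h .$$
Now suppose we even had $\xi(z)\le\sqrt n\cdot(\text{logarithms})$ at all sites at once. For the excited walk with $V_n\le k\le n/2$, the $H_n\ge n/2$ horizontal departures start from at most $k$ sites, so $n/2\le k\sqrt n\cdot(\text{logarithms})$. This gives $k\gtrsim\sqrt n$: the trivial exponent $\frac12$ again.

The exact loss is that we let every site have the maximal local time at once. To prevent this, one function should watch all sites simultaneously. An average $\sum_zw_zf_z$ with $\sum_zw_z=1$ does not help if we use only each cone's corner at its own apex: that yields only $\frac12\sum_zw_z(\xi_\tau(z)/a+\eta_\tau(z)/b)\le Q(\sum_zw_zf_z)$, an average of the single-site bounds. With $N$ equal weights the corners of the average guarantee $\Delta_1f\,\Delta_2f\ge\frac1{N^2ab}$ at each of the $N$ sites. The next section produces a convex function with $\Delta_1f\,\Delta_2f\ge\frac\pi{4Nab}$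 at each of them.

## 6. Subdifferentials and Aleksandrov's theorem

**Definition (subdifferential).** Let $f$ be convex on an open convex $\Omega\subset\mathbb R^2$. For $p\in\Omega$, $\partial f(p)$ is the set of $q\in\mathbb R^2$ with $f(p')\ge f(p)+q\cdot(p'-p)$ for all $p'\in\Omega$. For $S\subset\Omega$, $\partial f(S)=\bigcup_{p\in S}\partial f(p)$, and $|\partial f(S)|$ is its Lebesgue measure.

*Examples on $B_1$.* For $f(p)=\frac12(|p|^2-1)$ we have $\partial f(p)=\{p\}$, so $|\partial f(S)|=|S|$. For $f(p)=\frac12(|p|-1)$ we have $\partial f(0)=\overline{B_{1/2}}$, of area $\frac\pi4$, while for $p\ne0$ the set $\partial f(p)=\{p/(2|p|)\}$ adds only points of the circle $|q|=\frac12$. So $|\partial f(S)|$ is the point mass $\frac\pi4\delta_0$: a corner carries an area.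

**Theorem (MA)** (Aleksandrov; Gutiérrez, *The Monge–Ampère Equation*, Thm 1.6.2)**.** If $\Omega$ is bounded, open and strictly convex and $\mu$ is a finite Borel measure on $\Omega$, there is a convex $f\in C(\overline\Omega)$ with $f=0$ on $\partial\Omega$ and $|\partial f(S)|=\mu(S)$ for all Borel $S\subset\Omega$.

So we may prescribe the area of each corner. Areas are additive over sites, and an area is a product of two side lengths. This matches the product $\xi\eta$: a corner of area $m$ has $\Delta_1f\,\Delta_2f\gtrsim m/(ab)$, and AM–GM in (5) turns this product into $\sqrt{\xi\eta\,m}$.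

**Lemma 1.** Let $\Sigma=\sum_z\xi_\tau(z)\eta_\tau(z)$. On every realization there is $f\in\mathcal F^{\rm cvx}$ with $Q(f)\ge\big(\frac{\pi\Sigma}{4ab}\big)^{1/2}$.

*Proof.* If $\Sigma=0$ take $f=0$. Let $\Sigma>0$.

**Step 1: prescribe the corners.** Put $m_z=\frac\pi4\,\xi_\tau(z)\eta_\tau(z)/\Sigma$ and $\mu=\sum_zm_z\delta_{p(z)}$. Sites with $m_z>0$ are visited before $\tau$, so $\mu$ lives in $[-\frac14,\frac14]^2\subset B_1$, and $\mu(B_1)=\frac\pi4$. Let $f$ be the function given by (MA) on $\Omega=B_1$.

**Step 2: $f$ takes values in $[-1,0]$.** This is needed for $f|_G\in\mathcal F^{\rm cvx}$. Every point of $B_1$ lies on a chord with endpoints on $\partial B_1$, where $f=0$, so $f\le0$ by convexity. Let $f(p_0)=\min f=-\mu_0$ and suppose $\mu_0>0$. Take any $q$ with $|q|<\mu_0/2$ and consider $g(p)=f(p)-q\cdot(p-p_0)$ on $\overline{B_1}$. On $\partial B_1$, $g(p)=-q\cdot(p-p_0)\ge-2|q|>-\mu_0$, since $|p-p_0|\le2$; but $g(p_0)=-\mu_0$. So $g$ attains its minimum at an interior point $p_1$, which says $f(p)\ge f(p_1)+q\cdot(p-p_1)$,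 that is, $q\in\partial f(p_1)$. Hence $\partial f(B_1)$ contains the open disc of radius $\mu_0/2$, and $\frac{\pi\mu_0^2}4\le|\partial f(B_1)|=\frac\pi4$. So $\mu_0\le1$.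

**Step 3: areas bound second differences.** Let $\xi_\tau(z)\eta_\tau(z)>0$ and $q=(q_1,q_2)\in\partial f(p(z))$. Since $p(z\pm e_1)=p(z)\pm(1/a,0)\in G$, we have $f(z\pm e_1)\ge f(z)\pm q_1/a$, that is,
$$a\big(f(z)-f(z-e_1)\big)\le q_1\le a\big(f(z+e_1)-f(z)\big),$$
an interval of length $a\,\Delta_1f(z)$. In the same way $q_2$ lies in an interval of length $b\,\Delta_2f(z)$. So $\partial f(p(z))$ lies in a rectangle, and since $p$ is injective,
$$m_z=|\partial f(p(z))|\le ab\,\Delta_1f(z)\,\Delta_2f(z).$$

**Step 4: AM–GM.** All $\Delta_if\ge0$ at sites visited before $\tau$, so by (5) and $\frac12(u+v)\ge\sqrt{uv}$, with $\xi_\tau,\eta_\tau,\Delta_if$ taken at $z$,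
$$Q(f)\ge\sum_z\sqrt{\xi_\tau\eta_\tau\,\Delta_1f\,\Delta_2f}\ \ge\ \sum_z\sqrt{\frac{\xi_\tau\eta_\tau\,m_z}{ab}}=\sum_z\xi_\tau\eta_\tau\sqrt{\frac{\pi}{4ab\,\Sigma}}=\Big(\frac{\pi\Sigma}{4ab}\Big)^{1/2}.\qquad\square$$

*Check on one site.* If only $z=0$ has $\xi_\tau\eta_\tau>0$, then $\mu=\frac\pi4\delta_0$ and $f=\frac12(|p|-1)$ is a function as in (MA). Then $\Delta_1f(0)=\frac1a$, $\Delta_2f(0)=\frac1b$, and indeed $\frac\pi4\le ab\cdot\frac1{ab}$.

Since $ab=16K^2\sqrt{hk}$, Lemma 1 reduces Theorem 2 to showing that $Q(f)$ is at most a power of $\log n$. But $f$ was built from the whole path, so the martingale bound for a fixed $f$ is not available. We need $\sup_{f\in\mathcal F^{\rm cvx}}Q(f)\le C(\log n)^2$.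

## 7. Entropy of convex functions, and where a single net stops

**Definition (nets).** The covering number $N(\varepsilon,\|\cdot\|_\infty)$ of a class of functions is the least number of sup-norm balls of radius $\varepsilon$ that cover it. An $\varepsilon$-net of the class is a subset such that every element is within $\varepsilon$ of a member of it.

*Example.* The constants with values in $[0,1]$ have $N(\varepsilon,\|\cdot\|_\infty)=\lceil1/(2\varepsilon)\rceil$. Convex functions are far more numerous:

**Theorem (BR)** (Bronshtein 1976; van der Vaart–Wellner, *Weak Convergence and Empirical Processes*, Cor. 2.7.10)**.** For compact convex $G\subset\mathbb R^d$, the class of convex $f:G\to[0,1]$ with Lipschitz constant at most $L$ satisfies $\log N(\varepsilon,\|\cdot\|_\infty)\le A_{d,G}(1+L)^{d/2}\varepsilon^{-d/2}$ for all $\varepsilon>0$.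

For us $d=2$ and $L=4$, so the entropy $\log N$ is at most a constant times $1/\varepsilon$.

We also need a deviation bound. Let $c_t$ be bounded and $\mathcal F_t$-measurable on $\{t<\tau\}$, an event in $\mathcal F_t$. Given $\mathcal F_t$, $e^{\theta\zeta_tc_t}$ has mean $\cosh(\theta c_t)\le e^{\theta^2c_t^2/2}$. So $\exp\big(\theta\sum_{s<t\wedge\tau}\zeta_sc_s-\frac{\theta^2}2\sum_{s<t\wedge\tau}c_s^2\big)$ is a supermartingale that starts at $1$. At $t=n\ge\tau$ its mean is at most $1$, and Markov's inequality gives, for $\theta,x>0$,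
$$\mathbb P\Big(\sum_{t<\tau}\zeta_tc_t\ge\frac\theta2\sum_{t<\tau}c_t^2+\frac x\theta\Big)\le e^{-x}.\tag{6}$$

**The attempt with one net.** For $f\in\mathcal F^{\rm cvx}$ the Lipschitz bound gives $|D_t(f)|\le4/a$ for horizontal and $4/b$ for vertical steps, so $\sum_{t<\tau}D_t(f)^2\le16\big(\frac h{a^2}+\frac k{b^2}\big)=\frac2{K^2}\le2$. By (6) with $\theta=\sqrt x$, $|M(f)|\le2\sqrt x$ off probability $2e^{-x}$. A union bound over an $\varepsilon$-net requires $x\approx1/\varepsilon$, and passing from the net to all $f$ costs up to $2n\varepsilon$ in $Q$, since $|b_t(f)-b_t(g)|\le2\|f-g\|_\infty$ and there are up to $n$ steps. The total is of order $\varepsilon^{-1/2}+n\varepsilon$, at best of order $n^{1/3}$, at $\varepsilon=n^{-2/3}$. With Lemma 1 this gives $\Sigma\le CK^2\sqrt{hk}\,n^{2/3}$, and in Section 3 only $k\gtrsim n^{-1/3}$, which is no information.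

The standard remedy is a chain of nets at scales $2^{-j}$, with a union bound for the differences $f-f^-$ of neighbouring approximations. It needs the differences, which are of size $\delta\approx2^{-j}$ in sup norm, to have small quadratic variation. The Lipschitz bound does not give this: $f-f^-$ is only known to be $8$-Lipschitz, so its quadratic variation is bounded by a constant however small $\delta$ is, and the link at scale $2^{-j}$ costs $2^{j/2}$.

The way out is to bound the quadratic variation by $Q$ itself. A function of size $\delta$ has $\sum_tD_t^2$ at most of order $\delta^2+\delta B$ plus a fluctuation, because $f(Z_t)^2\le\delta^2$ throughout, and $B(f-f^-)\le Q(f)+Q(f^-)$ by the triangle inequality and convexity. Write $S$ for the largest value of $Q$ on the nets. A link with $\delta\approx2^{-j}$ and entropy $x\approx2^j$ then has variation about $\delta S$ and costs about $\sqrt{\delta S\cdot x}\approx\sqrt S$, whatever the scale. With $m\approx\log n$ scales, (4) becomes $S\lesssim1+m\sqrt S$, hence $S\lesssim m^2$.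 Sections 8 and 9 carry this out.

## 8. A self-bounding deviation estimate

**Lemma 2.** Let $f:G\to[-\delta,\delta]$ be deterministic with $\delta>0$, and let $\beta,x>0$. With probability at least $1-3e^{-x}$,
$$|M(f)|\le\beta\big(\delta+2B(f)+4\delta x\big)+\delta x/\beta.$$

*Proof.* Write $f_t=f(Z_t)$, $b_t=b_t(f)$, $D_t=D_t(f)$, and $A=\sum_{t<\tau}D_t^2$.

**Step 1: express $A$ through $f^2$.** From $f_{t+1}=(f_t+b_t)+\zeta_tD_t$ and $\zeta_t^2=1$,
$$f_{t+1}^2-f_t^2=b_t(2f_t+b_t)+D_t^2+2\zeta_tD_t(f_t+b_t).$$
Summing over $t<\tau$,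
$$A=f_\tau^2-f_0^2-\sum_{t<\tau}b_t(2f_t+b_t)+N,\qquad N=-2\sum_{t<\tau}\zeta_tD_t(f_t+b_t).$$

**Step 2: bound $A$, absorbing its own fluctuation.** Since $f_t+b_t=\frac12(f(Z_t+d_t)+f(Z_t-d_t))$, we have $|f_t+b_t|\le\delta$ and $|2f_t+b_t|\le2\delta$. The coefficients $-2D_t(f_t+b_t)$ of $\zeta_t$ in $N$ have sum of squares at most $4\delta^2A$. So (6) with $\theta=1/(4\delta^2)$ gives, off an event of probability at most $e^{-x}$, $N\le\frac12A+4\delta^2x$. Then $A\le\delta^2+2\delta B(f)+\frac12A+4\delta^2x$, that is,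
$$A\le2\delta^2+4\delta B(f)+8\delta^2x .$$

**Step 3: bound $M$ by $A$.** By (6) with $c_t=\pm D_t$ and $\theta=\beta/\delta$, off a further event of probability at most $2e^{-x}$, $|M(f)|\le\frac\beta{2\delta}A+\frac{\delta x}\beta$. Inserting Step 2 gives the claim. $\square$

The parameter $\beta$ remains free; it is chosen so that the $B(f)$-terms of a whole chain add up to at most $\frac12S$.

## 9. Chaining over all convex functions

**Lemma 3.** With probability at least $1-3n^{-3}$, $\ \sup_{f\in\mathcal F^{\rm cvx}}Q(f)\le C(\log n)^2$.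

*Proof.*

**Step 1: the nets.** Let $m=\lceil\log_2n\rceil\ge1$. For $1\le j\le m$ apply (BR) to the functions $f+1$, $f\in\mathcal F^{\rm cvx}$, with $\varepsilon=2^{-j-1}$, and choose one element of $\mathcal F^{\rm cvx}$ in each ball of the cover that contains one. Two points of a ball of radius $2^{-j-1}$ are within $2^{-j}$, so this is a $2^{-j}$-net $\mathcal N_j\subset\mathcal F^{\rm cvx}$ with $\#\mathcal N_j\le\exp(C_02^j)$. Let $\mathcal N_0=\{0\}$, a $1$-net. For $f\in\mathcal N_j$, $j\ge1$, fix $f^-\in\mathcal N_{j-1}$ with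
$$\|f-f^-\|_\infty\le\delta_j:=2^{1-j}.$$
Let $S=\max_{0\le j\le m}\max_{f\in\mathcal N_j}Q(f)$. Each $b_t(f)\le1$ and $\tau\le n$, so $S\le n<\infty$; and $S\ge Q(0)=0$.

**Step 2: all links at once.** Apply Lemma 2 to every $f-f^-$ with $f\in\mathcal N_j$, $1\le j\le m$, taking $\delta=\delta_j$, $x=x_j:=C_02^j+4\log n$ and $\beta=1/(8m)$. The nets are deterministic, so the lemma applies. The total failure probability is at most
$$\sum_{j=1}^m3\,\#\mathcal N_j\,e^{-x_j}\le3mn^{-4}\le3n^{-3},$$
since $m\le n$. From now on we are off the failure event. As $b_t\ge0$ on $\mathcal F^{\rm cvx}$, $B(f-f^-)\le Q(f)+Q(f^-)\le2S$, and so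
$$|M(f-f^-)|\le\beta(\delta_j+4S+4\delta_jx_j)+\delta_jx_j/\beta .$$

**Step 3: sum along chains.** We have $\sum_{j\le m}\delta_j\le2$, and
$$\sum_{j\le m}\delta_jx_j=\sum_{j\le m}\big(2C_0+8\cdot2^{-j}\log n\big)\le2C_0m+8\log n\le C_1m,$$
with $C_1=2C_0+8$, because $\log n\le\log_2n\le m$. Each link thus costs a constant on average: the entropy exponent $1$ exactly balances $\delta_j$. For $f$ in some $\mathcal N_j$ follow the chain $f,f^-,f^{--},\dots,0$. As $M$ is linear and $M(0)=0$,
$$|M(f)|\le4\beta mS+\beta(2+4C_1m)+C_1m/\beta\le\tfrac12S+C_2m^2 ,$$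
where $4\beta m=\frac12$, the middle term is at most $\frac14+\frac{C_1}2$, and the last is $8C_1m^2$.

**Step 4: close the inequality for $S$.** By (4), $Q(f)=f(Z_\tau)-f(0)-M(f)\le1+\frac12S+C_2m^2$ for every $f$ in the nets. Taking the maximum over $f$, $S\le1+\frac12S+C_2m^2$. Since $S$ is finite, $S\le2+2C_2m^2$.

**Step 5: from the finest net to all $f$.** For $f\in\mathcal F^{\rm cvx}$ pick $g\in\mathcal N_m$ with $\|f-g\|_\infty\le2^{-m}\le1/n$. Then $|b_t(f)-b_t(g)|\le2/n$ for each of the at most $n$ times $t<\tau$, so $Q(f)\le Q(g)+2\le S+2\le4+2C_2m^2$. Since $n\ge2$, $m\le\log_2n+1\le2\log_2n$, and the right side is at most $C(\log n)^2$. $\square$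

## 10. Proof of Theorem 2

By (3) and Lemma 3, off an event of probability at most $4e^{-K^2/2}+3n^{-3}$ we have $\rho>\tau_0$, so $\tau=\tau_0$, and $\sup_{f\in\mathcal F^{\rm cvx}}Q(f)\le C(\log n)^2$. Lemma 1 holds on every realization, and Lemma 3 is uniform in $f$, so it covers the random $f$ of Lemma 1. Therefore
$$\sum_z\xi_{\tau_0}(z)\eta_{\tau_0}(z)\le\frac{4ab}\pi\sup_{f\in\mathcal F^{\rm cvx}}Q(f)^2\le CK^2\sqrt{hk}\,(\log n)^4 ,$$
with $ab=16K^2\sqrt{hk}$. Any $t$ with $H_t\le h$ and $V_t\le k$ satisfies $t\le\tau_0$, and the mixed sum is nondecreasing in $t$. So the bound holds for all such $t$ at once. This proves Theorem 2, and with Section 3 it proves Theorem 1. $\square$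

## 11. Sharpness of the mixed-sum bound, other departure rules, vertical displacement

**Sharpness up to the power of the logarithm.** In Theorem 2 the factor $C(\log n)^4$ cannot be replaced by any $\varphi(n)>0$ with $\varphi(2n)=o(\log n)$. Let the $d_t$ be i.i.d. uniform on $\{e_1,e_2\}$, independent of the signs, with $\mathcal F_t$ generated by $d_0,\dots,d_t$ and $\zeta_0,\dots,\zeta_{t-1}$. Then $Z$ is simple random walk on $\mathbb Z^2$. For $s<r$, $d_r$ is independent of $(d_s,Z_r-Z_s)$, and by the symmetry that swaps the coordinates $\mathbb P(d_s=e_1,Z_s=Z_r)=\frac12\mathbb P(Z_{r-s}=0)$. So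
$$\mathbb P(d_s=e_1,\,d_r=e_2,\,Z_s=Z_r)=\tfrac14\mathbb P(Z_{r-s}=0),$$
and the same with $e_1,e_2$ exchanged. Counting pairs,
$$\mathbb E\sum_z\xi_n\eta_n=\frac12\sum_{0\le s<r<n}\mathbb P(Z_{r-s}=0)=\frac12\sum_{j=1}^{n-1}(n-j)\,\mathbb P(Z_j=0).$$
The coordinates of $Z$ along $(1,1)$ and $(1,-1)$ are independent simple random walks, so by (1) $\mathbb P(Z_{2i}=0)=\big(\binom{2i}i4^{-i}\big)^2\ge\frac1{4i}$. Keeping only $j=2i\le n/2$ gives $\mathbb E\sum_z\xi_n\eta_n\ge\frac n4\sum_{i\le n/4}\frac1{4i}\ge c\,n\log n$ for large $n$, with some $c>0$.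

Suppose Theorem 2 held with $\varphi$. Take $h=k=n$ and look at $t=n$: for $u=K^2n\varphi(2n)$ with $K\ge1$, $\mathbb P(\sum_z\xi_n\eta_n>u)\le4e^{-u/(2n\varphi(2n))}+3(2n)^{-3}$. Since $\sum_z\xi_n\eta_n\le H_nV_n\le n^2$, integrating the tail over $u\in[0,n^2]$ gives
$$\mathbb E\sum_z\xi_n\eta_n\le n\varphi(2n)+8n\varphi(2n)+\frac3{8n}\le9n\varphi(2n)+1,$$
which contradicts the lower bound $c\,n\log n$ for large $n$.

**Other departure rules.** Let $Z$ be any controlled walk such that $\xi_n(z)>0$ implies $\eta_n(z)\ge1$ for all $n,z$. For example, the first $m_z\ge1$ departures from $z$ are vertical, and the later ones are horizontal or are chosen by any adapted rule. Then for the $c$ of Section 3, all $n\ge2$ and $K\ge1$,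
$$\mathbb P\Big(V_n\le\frac{cn}{K^4(\log n)^8}\Big)\le4e^{-K^2/2}+3n^{-3}.$$
Indeed $\sum_z\xi_n\eta_n\ge H_n=n-V_n$ replaces (2). The first step must be vertical, since otherwise $\xi_1(0)=1$ and $\eta_1(0)=0$; so $V_n\ge1$. With these two facts, Step 2 of Section 3 applies word for word to $V_n$. If moreover $\eta_n(z)\le m$ for all $n,z$, with $m$ fixed, then $V_n\le mR_n$. With $K=2\sqrt{\log n}$ and Borel–Cantelli, $R_n\ge V_n/m\ge\frac c{16m}n/(\log n)^{10}$ eventually, so $R_n=n^{1+o(1)}$ almost surely.

**Vertical displacement.** For the excited walk, almost surely $\log\max_{t\le n}|Y_t|/\log n\to\frac12$. By Theorem 1(b), $V_n=R_{n-1}\to\infty$ almost surely, so the successive vertical departure times $\sigma_1<\sigma_2<\cdots$ are almost surely finite stopping times. Given $\mathcal F_{\sigma_j}$ the sign $\zeta_{\sigma_j}$ is fair, and the earlier signs $\zeta_{\sigma_i}$, $i<j$, are $\mathcal F_{\sigma_j}$-measurable. So the signs are i.i.d. fair, and $W_j=\sum_{i\le j}\zeta_{\sigma_i}$ is a simple random walk with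
$$\max_{t\le n}|Y_t|=\max_{j\le V_n}|W_j| .$$
Almost surely, eventually $c'(n-1)/(\log(n-1))^{10}\le V_n\le n$. Chung's law of the iterated logarithm says that $\liminf_j\sqrt{(\log\log j)/j}\,\max_{i\le j}|W_i|=\pi/\sqrt8$ almost surely, so $\max_{i\le j}|W_i|\ge\sqrt{j/\log\log j}$ eventually (note $\pi/\sqrt8>1$). With $j=V_n$ this gives the lower bound $n^{1/2-o(1)}$. The usual law of the iterated logarithm, applied to $\max_{j\le n}|W_j|$, gives the upper bound $n^{1/2+o(1)}$.
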